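# Reversing and doubling a block in the monotone triangle polynomial

## The guess that the value stays $A_n$, tested for $n\le 3$

Take the sequence $(1,2,\dots,n)$, choose a block of consecutive entries, reverse it, write each of its entries twice, and put it back. There is a polynomial $\alpha$ whose value at $(1,2,\dots,n)$ is a counting number $A_n$. What is its value at the new, longer and no longer increasing sequence? The first guess is that nothing changes: the value is again $A_n$, whatever the block. We set up the definitions, test this guess by hand, and then prove that it is right.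

**Definition (Monotone Triangle).** A Monotone Triangle of size $n$ is a triangular array of integers $(a_{i,j})_{1\le j\le i\le n}$ with rows $(a_{i,1},\dots,a_{i,i})$ such that $a_{i,j}<a_{i,j+1}$ and $a_{i+1,j}\le a_{i,j}\le a_{i+1,j+1}$. Its bottom row is $(a_{n,1},\dots,a_{n,n})$.

For example, above the bottom row $(1,2,3)$ the second row can be $(1,2)$, $(1,3)$ or $(2,3)$, and the top entry then has $2$, $3$ or $2$ choices: there are $7$ triangles.

**Definition (the polynomial $\alpha$).** For each $n\ge1$ there is a unique polynomial $\alpha(n;k_1,\dots,k_n)$, of degree $n-1$ in each variable, whose value at every strictly increasing integer sequence is the number of Monotone Triangles with bottom row $(k_1,\dots,k_n)$. We take this fact as given. We write $A_n=\alpha(n;1,2,\dots,n)$, which is the number of $n\times n$ Alternating Sign Matrices. So $A_1=1$, $A_2=2$, $A_3=7$.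

The polynomial can be evaluated at any integer sequence, increasing or not. For $k\ge1$ and $i\in\mathbb Z$ let
$$B_{i,k}=(i+k-1,\,i+k-1,\,i+k-2,\,i+k-2,\,\dots,\,i,\,i),$$
a sequence of length $2k$; for instance $B_{1,2}=(2,2,1,1)$. The guess is stated as a conjecture in Lukas Riegler, "Generalized Monotone Triangles: an extended Combinatorial Reciprocity Theorem", arXiv:1207.4437 (2012). It is true:

**Theorem 1.** For $n\ge1$, $1\le k\le n$, $1\le i\le n-k+1$,
$$\alpha(n+k;\,1,\dots,i-1,\,B_{i,k},\,i+k,\dots,n)=A_n .$$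

The case $k=n$, that is $A_n=\alpha(2n;n,n,\dots,1,1)$, is known; we shall not use it, and the proof gives it again.

To test small cases we need a recursion that also makes sense for sequences that are not increasing. Let $k_1<\dots<k_N$. Call an integer sequence $l=(l_1,\dots,l_{N-1})$ interlacing if $k_j\le l_j\le k_{j+1}$ for all $j$. The possible penultimate rows above $k$ are exactly the strictly increasing interlacing $l$. Since $l_{i-1}\le k_i\le l_i$, an interlacing $l$ fails to be strictly increasing precisely when $l_{i-1}=l_i=k_i$ for some $i\in\{2,\dots,N-1\}$. So inclusion–exclusion gives, for every function $G$ on $\mathbb Z^{N-1}$ with values in an abelian group,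
$$\sum_{l\ \text{interlacing, strict}}G(l)=\sum_{M}(-1)^{|M|}\sum_{l\in E_M}G(l),\tag{1}$$
where $M\subseteq\{2,\dots,N-1\}$ and $E_M$ is the set of interlacing $l$ with $l_{i-1}=l_i=k_i$ for all $i\in M$. Only sets $M$ without two consecutive elements matter, because $i,i+1\in M$ would force $k_i=l_i=k_{i+1}$. For such $M$ the slots $i-1,i$ (with $i\in M$) are frozen, and every other slot $s$ runs independently over $k_s,\dots,k_{s+1}$.

Take $G=\alpha(N-1;\cdot)$. The left side of (1) is $\alpha(N;k)$. On the right we have iterated sums of polynomials. If $p$ is a polynomial, there is a polynomial $S$ with $S(l)-S(l-1)=p(l)$, and we read $\sum_{l=a}^{b}p(l)$ as $S(b)-S(a-1)$ for all integers $a,b$. This is the usual sum if $a\le b$, it is $0$ if $b=a-1$, and it is polynomial in $a$ and $b$. With this reading both sides of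
$$\alpha(N;k)=\sum_M(-1)^{|M|}\sum_{l\in E_M}\alpha(N-1;l)\tag{2}$$
are polynomials in $k$ which agree for strictly increasing $k$, so (2) holds for all $k\in\mathbb Z^N$.

From $\alpha(1;k_1)=1$ we get $\alpha(2;k_1,k_2)=k_2-k_1+1$. For $N=3$ put $a=k_2-k_1$ and $b=k_3-k_2$; writing $l_1=k_2-s$, $l_2=k_2+t$, the sum over $0\le s\le a$, $0\le t\le b$ of $s+t+1$, minus the single term $\alpha(2;k_2,k_2)=1$, is
$$\alpha(3;k_1,k_2,k_3)=\tfrac12(a+1)(b+1)(a+b+2)-1 .$$
For $N=4$ the sets are $M=\emptyset,\{2\},\{3\}$:
$$\alpha(4;k)=\sum_{l_1=k_1}^{k_2}\sum_{l_2=k_2}^{k_3}\sum_{l_3=k_3}^{k_4}\alpha(3;l)-\sum_{l_3=k_3}^{k_4}\alpha(3;k_2,k_2,l_3)-\sum_{l_1=k_1}^{k_2}\alpha(3;l_1,k_3,k_3).$$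

Now test. For $n=1$: $\alpha(2;1,1)=1=A_1$. For $n=2$ and $k=1$: $\alpha(3;1,1,2)$ has $(a,b)=(0,1)$ and $\alpha(3;1,2,2)$ has $(a,b)=(1,0)$; both equal $\frac12\cdot2\cdot3-1=2=A_2$. For $n=2$ and $k=2$ we need $\alpha(4;2,2,1,1)$. The triple sum contains $\sum_{l_2=2}^{1}=0$ and vanishes. What is left is $-\alpha(3;2,2,1)-\alpha(3;2,1,1)$, where one of $a,b$ is $-1$, so each value is $-1$. The total is $1+1=2=A_2$.

For $n=3$, $k=1$, $i=1$, the triple sum for $\alpha(4;1,1,2,3)$ is
$$\alpha(3;1,1,2)+\alpha(3;1,1,3)+\alpha(3;1,2,2)+\alpha(3;1,2,3)=2+5+2+7=16,$$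
and we subtract $\alpha(3;1,1,2)+\alpha(3;1,1,3)=7$ and $\alpha(3;1,2,2)=2$. The result is $7=A_3$. The guess survives.

## Induction along the recursion: the stray terms at $(2,2,1,1,3)$

A sensible first plan is to prove Theorem 1 by induction with (2). Try it at $n=3$, $k=2$, $i=1$, that is at $(2,2,1,1,3)$. The slots run over $2..2$, $2..1$ (empty), $1..1$, $1..3$, and $M$ is one of $\emptyset,\{2\},\{3\},\{4\},\{2,4\}$. For $M=\emptyset$ and $M=\{4\}$ the empty slot gives $0$. So
$$\alpha(5;2,2,1,1,3)=-\sum_{l=1}^3\alpha(4;2,2,1,l)-\sum_{l=1}^3\alpha(4;2,1,1,l)+\alpha(4;2,2,1,1).$$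
In $\alpha(4;2,2,1,l)$ the second slot is empty, so the value is $-\sum_{l_3=1}^{l}\alpha(3;2,2,l_3)-\alpha(3;2,1,1)$. Since $\alpha(3;2,2,l_3)=-1,0,2$ for $l_3=1,2,3$, the values for $l=1,2,3$ are $2,2,0$. In $\alpha(4;2,1,1,l)$ the first slot is empty, so the value is $-\sum_{l_3=1}^{l}\alpha(3;1,1,l_3)$, which is $0,-2,-7$. Altogether $-4+9+2=7=A_3$.

The answer is right, but the induction has nothing to hold on to. Of the six sequences of length $4$ that occur, only $(2,2,1,1)$ is an instance of the theorem; the other five carry the values $2,0,0,-2,-7$, about which the induction hypothesis says nothing, and the $7$ appears only after cancellation among them. The recursion destroys the shape of the sequence, and at the level of numbers no relation is left that would restore it.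

The way past this point is to replace each number $\alpha(N;k)$ by a symmetric function of $N$ variables whose value at $(1,\dots,1)$ is $\alpha(N;k)$, in such a way that going up one row of the triangle means setting one variable equal to $1$. Functions can be compared by degrees and zeros, and in the end a count of degrees will force the identities we need.

## A shuffle product in which setting $x=1$ removes a row

Which functions should we take? For $N=2$ the row above $(k_1,k_2)$ is encoded by
$$\sum_{l=k_1}^{k_2}x^l=\frac{x^{k_1}}{1-x}+\frac{x^{k_2+1}}{x-1}.$$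
One half depends on $k_1$ only, the other on $k_2$ only. This suggests a sum over all ways of assigning variables to the entries $k_1,\dots,k_N$, with a weight $\omega(x,y)$ whenever $x$ sits to the left of $y$. A variable with value $1$ should multiply a function on its left by $\omega(x,1)=\frac1{1-x}$ and a function on its right by $\omega(1,x)=\frac x{x-1}$. Look for $\omega(x,y)=\nu(x,y)/(y-x)$ with $\nu$ of degree at most $1$ in each variable. The two wishes are $\nu(x,1)=1$ and $\nu(1,y)=y$, and solving for the four coefficients gives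
$$\nu=a(1-x+xy)+(1-a)\,y$$
with one free constant $a$. A third wish comes from the terms with $M\ne\emptyset$ in (1): with $\bar g=\frac{x^{m+1}}{x-1}$ and $f=\frac{x^m}{1-x}$, the function with $\bar g$ on the left and $f$ on the right should be the function of the pair $(m,m)$. The latter is $(xy)^m\frac{\nu(x,y)-\nu(y,x)}{y-x}=(xy)^m$ for every $a$. The former is
$$\frac{(xy)^m}{(1-x)(1-y)}\cdot\frac{-x\,\nu(x,y)+y\,\nu(y,x)}{y-x},$$
and $-x\,\nu(x,y)+y\,\nu(y,x)=a\,(y-x)(1-x)(1-y)$: the $(1-a)$-part contributes $-xy+xy=0$, and the $a$-part is $(y-x)-(y^2-x^2)+xy(y-x)$. So $a=1$ is forced.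

**Definition (weight and product).** Put $\omega(x,y)=\dfrac{1-x+xy}{y-x}$. For symmetric rational functions $P$ in $a$ variables and $Q$ in $b$ variables over $\mathbb Q$ let
$$(P*Q)(x_1,\dots,x_{a+b})=\sum_{A\sqcup B=\{1,\dots,a+b\},\ |A|=a}P(x_A)\,Q(x_B)\prod_{i\in A,\,j\in B}\omega(x_i,x_j).$$

The result is symmetric and the product is bilinear. It is associative, since both bracketings of $P*Q*R$ give the sum over $A\sqcup B\sqcup C$ of $P(x_A)Q(x_B)R(x_C)$ times the product of $\omega$ over $A\times B$, $A\times C$ and $B\times C$. The constant $1$ in zero variables is the unit. For one-variable functions, if $\sigma(i)$ is the index of the variable that $h_i$ receives,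
$$h_1*\cdots*h_N=\sum_{\sigma\in S_N}\ \prod_i h_i(x_{\sigma(i)})\prod_{p<q}\omega(x_{\sigma(p)},x_{\sigma(q)}).\tag{3}$$

**Definition (words).** Let $[m]=x^m$ for $m\in\mathbb Z$ and $[k_1,\dots,k_N]=[k_1]*\cdots*[k_N]$ for $k\in\mathbb Z^N$. Such an element is a word of length $N$ with letters $k_1,\dots,k_N$. We write $[u]$ for the word of a sequence $u$, so that $[u]*[v]=[u,v]$.

**Two-letter words.** By direct computation
$$[m,m]=(xy)^m\,\frac{(1-x+xy)-(1-y+xy)}{y-x}=(xy)^m,$$
$$[m,m+1]=(xy)^m\,\frac{y(1-x+xy)-x(1-y+xy)}{y-x}=(xy)^m(1+xy).$$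
In the second line the numerator is $(y-x)+xy(y-x)$. Consequently
$$[m,m]-[m,m+1]+[m+1,m+1]=0.\tag{4}$$

We now collect the formal properties of words.

**Degrees.** Since $\prod_{p<q}(x_{\sigma(q)}-x_{\sigma(p)})=\operatorname{sgn}(\sigma)\prod_{p<q}(x_q-x_p)$, formula (3) gives
$$[k_1,\dots,k_N]=\frac{\mathcal N_k}{\prod_{p<q}(x_q-x_p)},\qquad \mathcal N_k=\sum_{\sigma}\operatorname{sgn}(\sigma)\,\sigma\Big(\prod_i x_i^{k_i}\prod_{p<q}(1-x_p+x_px_q)\Big).\tag{5}$$
Suppose that all letters lie in $[a,b]$. Each variable occurs in $N-1$ of the factors $1-x_p+x_px_q$, with degree $1$. So $\prod_jx_j^{-a}\,\mathcal N_k$ is an antisymmetric polynomial with integer coefficients, of degree at most $b-a+N-1$ in each variable. It is divisible by the Vandermonde product, which has degree $N-1$ in each variable, and the quotient again has integer coefficients because each factor $x_q-x_p$ is monic in $x_q$. Therefore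
$$[k_1,\dots,k_N]=\prod_jx_j^{\,a}\cdot P,\quad P\ \text{symmetric, integral coefficients, degree}\le b-a\ \text{in each variable}.\tag{6}$$
In particular words are symmetric Laurent polynomials, and they can be evaluated at $(1,\dots,1)$.

**Shift.** Let $\tau P=P\prod_jx_j$. Then $\tau(P*Q)=\tau P*\tau Q$ and $\tau[k_1,\dots,k_N]=[k_1+1,\dots,k_N+1]$.

**Reflection.** Multiplying numerator and denominator by $xy$ gives $\omega(1/x,1/y)=\frac{xy-y+1}{x-y}=\omega(y,x)$. So inverting all variables in (3) reverses the order of the letters and changes their signs: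
$$[k_1,\dots,k_N](1/x_1,\dots,1/x_N)=[-k_N,\dots,-k_1](x_1,\dots,x_N).\tag{7}$$

**Specialization.** Let $c\in\{0,1\}$ and let $h_1,\dots,h_N$ be regular at $c$. Put $x_N=c$ in (3) and group the permutations by the position $j$ of $x_N$. Functions to the left of position $j$ are multiplied by $\omega(\cdot,c)$, functions to the right by $\omega(c,\cdot)$:
$$(h_1*\cdots*h_N)(x_1,\dots,x_{N-1},c)=\sum_jh_j(c)\,\big(h_1\omega(\cdot,c)\big)*\cdots*\big(h_{j-1}\omega(\cdot,c)\big)*\big(h_{j+1}\omega(c,\cdot)\big)*\cdots*\big(h_N\omega(c,\cdot)\big),\tag{8}$$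
$$\omega(x,1)=\frac1{1-x},\qquad\omega(1,x)=\frac x{x-1},\qquad\omega(x,0)=\frac{x-1}x,\qquad\omega(0,x)=\frac1x.$$

**The operator $\delta$.** For a symmetric Laurent polynomial $P$ in $N$ variables let $\delta P=P(x_1,\dots,x_{N-1},1)$. Clearly $\delta\tau=\tau\delta$. If $P$ is a linear combination of words of length $N$, split $(P*[m])(x_1,\dots,x_N,1)$ according to the variable that $[m]$ receives. If the variable $1$ goes to $P$, then $[m]$ is multiplied by $\omega(1,\cdot)$; if $[m]$ receives it, then $P$ is multiplied by $\prod_j\omega(x_j,1)$. So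
$$\delta(P*[m])=\delta(P)*g_m+P\prod_j\frac1{1-x_j},\qquad g_m=\frac{x^{m+1}}{x-1}.\tag{9}$$

## Words evaluated at $(1,\dots,1)$ give $\alpha$

**Proposition 3.** $\alpha(N;k_1,\dots,k_N)=[k_1,\dots,k_N](1,\dots,1)$ for all $k\in\mathbb Z^N$. Moreover, for $k_1<\dots<k_N$,
$$\delta[k_1,\dots,k_N]=\sum_l\,[l_1,\dots,l_{N-1}],\tag{10}$$
where the sum is over all $l_1<\dots<l_{N-1}$ with $k_j\le l_j\le k_{j+1}$.

**Step 1: the value at $(1,\dots,1)$ is polynomial in $k$.** This is needed because triangles are counted only for increasing $k$, while the claim is for all $k$. Put $x_j=1+u_j$. As $(1+u)^{k}=\sum_r\binom kr u^r$, the Taylor coefficients of $\mathcal N_k$ at $u=0$ are polynomials in $k$. By (5), $[k]\cdot\prod_{p<q}(u_q-u_p)=\mathcal N_k$. The product is homogeneous of degree $\binom N2$ and contains $u_2u_3^2\cdots u_N^{N-1}$ with coefficient $1$. Hence the coefficient of this monomial in $\mathcal N_k$ is exactly the constant term $[k](1,\dots,1)$, and it is a polynomial in $k$. For $N=2$ one may set $u_1=0$ and read off the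 coefficient of $u_2$ in $(1+u_2)^{k_2+1}-(1+u_2)^{k_1}$; it is $k_2-k_1+1$, as it should be.

**Step 2: the recursion (10).** This step makes "set a variable to $1$" the same as "go up one row". Put
$$f_i=\frac{x^{k_i}}{1-x},\qquad \bar g_i=\frac{x^{k_i+1}}{x-1}.$$
Formula (8) with $c=1$ gives
$$\delta[k]=\sum_{j=1}^Nf_1*\cdots*f_{j-1}*\bar g_{j+1}*\cdots*\bar g_N.\tag{11}$$
Two facts connect these functions with the right side of (10). First, $f_i+\bar g_{i+1}=\sum_{l=k_i}^{k_{i+1}}x^l$. Second, by the computation that fixed $\omega$,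
$$\bar g_i*f_i=\frac{(xy)^{k_i}}{(1-x)(1-y)}\cdot\frac{-x(1-x+xy)+y(1-y+xy)}{y-x}=(xy)^{k_i}=[k_i,k_i].$$
Apply (1) with $G(l)=[l_1,\dots,l_{N-1}]$. The right side of (10) becomes $\sum_M(-1)^{|M|}T_M$, where $M\subseteq\{2,\dots,N-1\}$ has no two consecutive elements, and $T_M$ is the product with $[k_i,k_i]=\bar g_i*f_i$ in slots $i-1,i$ for $i\in M$ and with $f_s+\bar g_{s+1}$ in each remaining slot $s$.

Expand everything into formal products $c$ having either $f_s$ or $\bar g_{s+1}$ in slot $s$, for $s=1,\dots,N-1$. Let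
$$D(c)=\{\,i:\ \text{slot }i-1\text{ is }\bar g_i\text{ and slot }i\text{ is }f_i\,\}.$$
Then $c$ occurs in $T_M$ exactly when $M\subseteq D(c)$, and then once. The set $D(c)$ never contains two consecutive elements $i,i+1$, because slot $i$ would have to be both $f_i$ and $\bar g_{i+1}$. So every subset of $D(c)$ is an allowed $M$, and the total coefficient of $c$ is $\sum_{M\subseteq D(c)}(-1)^{|M|}$. This is $0$ unless $D(c)=\emptyset$, and then it is $1$. Now $D(c)=\emptyset$ means that no $\bar g$ is immediately followed by an $f$, that is, $c=f_1*\cdots*f_{j-1}*\bar g_{j+1}*\cdots*\bar g_N$ for some $j$. The sum of these is (11), which proves (10).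

**Step 3: conclusion.** Let $k_1<\dots<k_N$. Evaluating (10) at $(1,\dots,1)$ gives $[k](1,\dots,1)=\sum_l[l](1,\dots,1)$ over all possible penultimate rows $l$. Since $[k_1](1)=1$, induction on $N$ shows that $[k](1,\dots,1)$ is the number of Monotone Triangles with bottom row $k$. A polynomial is determined by its values at strictly increasing integer sequences, so with Step 1 the value is $\alpha(N;k)$ for all $k\in\mathbb Z^N$. $\square$

## The wheel condition and the vanishing of low-degree polynomials

We now need a reason for two words to be equal. It comes from the zeros of $\omega$. Let $Ty=1-\frac1y$. Then $T^2y=\frac1{1-y}$, $T^3y=y$, and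
$$1-a+ab=0\iff b=Ta .$$

**Definition (wheel).** A symmetric Laurent polynomial $P$ in $N$ variables is wheel if $N\le2$, or if $P(y,Ty,T^2y,x_4,\dots,x_N)=0$ identically.

For example, $1+x_1x_2x_3$ is wheel, because $y\cdot\frac{y-1}y\cdot\frac1{1-y}=-1$. It is in fact the word $[0,0,1]$. By (6) that word has degree at most $1$ in each variable, so it is $a+be_1+ce_2+de_3$ in the elementary symmetric polynomials. Putting $x_3=0$ in (8), the first letter gives $[-1]*[0]$, the second gives $(1-x^{-1})*[0]=[0,0]-[-1,0]$, and the third gives $0$; the sum is $[0,0]=1$, so $a=1$ and $b=c=0$. The value at $(1,1,1)$ is $\alpha(3;0,0,1)=2$, so $d=1$.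

**Lemma 4.** (i) Every word is wheel. (ii) If $P$ is wheel, then so is $P(x_1,\dots,x_{N-1},c)$ for every constant $c$ at which it is defined. (iii) If $P=\prod_jr(x_j)\,P'$ with $r=x$ or $r=x-1$ and $P$ is wheel, then the symmetric Laurent polynomial $P'$ is wheel.

*Proof.* (i) Let $N\ge3$ and evaluate (3) at $(y,Ty,T^2y,x_4,\dots,x_N)$. These entries are pairwise distinct rational functions, so no denominator vanishes. A term in which $y$ precedes $Ty$ contains $\omega(y,Ty)=0$. Likewise a term vanishes if $Ty$ precedes $T^2y$, or if $T^2y$ precedes $y=T(T^2y)$. A nonzero term would have $Ty$ before $y$, $T^2y$ before $Ty$, and $y$ before $T^2y$. This is cyclic, hence impossible, and all terms vanish. (ii) is clear from the definition. (iii) holds because $r(y)\,r(Ty)\,r(T^2y)\prod_{j\ge4}r(x_j)$ is not identically $0$. $\square$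

**Lemma 5.** Let $K$ be a field of characteristic $0$, $d\ge0$, $N\ge2d+3$, and let $P$ be a wheel symmetric polynomial over $K$ in $N$ variables, of degree at most $d$ in each. Then $P=0$.

*Proof.* Induction on $d$, for all fields $K$ at once. If $d=0$, then $P$ is constant and $N\ge3$, so the wheel condition says $P=0$.

**Step 1: lower the degree by fixing a pair.** Let $d\ge1$. Over $K(y)$ consider $P(y,Ty,x_3,\dots,x_N)$ as a polynomial in $x_3,\dots,x_N$. By the wheel condition and symmetry it vanishes at $x_j=T^2y$ for each $j\ge3$, so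
$$P(y,Ty,x_3,\dots,x_N)=\prod_{j\ge3}(x_j-T^2y)\cdot Q$$
with $Q$ symmetric over $K(y)$, of degree at most $d-1$ in each of its $N-2\ge2(d-1)+3$ variables. Also $Q$ is wheel: at $(x_3,x_4,x_5)=(z,Tz,T^2z)$ the left side vanishes because $P$ is wheel, and the product $\prod_{j\ge3}(x_j-T^2y)$ does not vanish identically there. By induction over the field $K(y)$, $Q=0$. Hence $P(y,Ty,x_3,\dots,x_N)=0$.

**Step 2: too many factors.** The polynomial $1-x_1+x_1x_2$ has degree $1$ in $x_2$ with coprime coefficients $x_1$ and $1-x_1$, so it is irreducible. By Step 1, $P$ vanishes at $x_2=Tx_1$, the root of this polynomial in $x_2$; by Gauss's lemma $1-x_1+x_1x_2$ divides $P$. By symmetry every $1-x_p+x_px_q$ with $p\ne q$ divides $P$. These polynomials are irreducible and pairwise non-associate, so their product divides $P$. The product has degree $2(N-1)>d$ in $x_1$, so $P=0$. $\square$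

The simplest instance is that $[m,m,m]$, shifted by $\tau^{-m}$, has degree $0$ in three variables, so $[m,m,m]=0$. This agrees with $\alpha(3;m,m,m)=\frac12\cdot2-1=0$.

## The words $C_k$: setting a variable to $1$, and sliding past a letter

Let $C_0=1$ and $C_k=[k,k,k-1,k-1,\dots,1,1]$, a word in $2k$ variables. The word of $B_{i,k}$ is $\tau^{i-1}C_k$.

**Lemma 6.** For $k\ge0$,
$$\delta C_{k+1}=[1]*\tau C_k=C_k*[k+1].\tag{12}$$
Moreover
$$(\tau^{-1}C_{k+1})(x_1,\dots,x_{2k},1,0)=(\tau^{-1}C_k)(x_1,\dots,x_{2k}).\tag{13}$$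

After the shift $\tau^{-1}$, the members of (12) have degree at most $k$ in each of $2k+1$ variables. Lemma 5 in degree $k$ would need $2k+3$ variables, so it does not apply directly. But if a difference vanishes whenever one variable is $0$, we can divide by $\prod_jx_j$; the degree drops to $k-1$, and $2k+1=2(k-1)+3$ variables are just enough. So it suffices to compare the two sides at a single value of one variable.

*Proof.* Let
$$P_1=\tau^{-1}\delta C_{k+1}=\delta[k,k,\dots,0,0],\qquad P_3=\tau^{-1}\big([1]*\tau C_k\big)=[0]*C_k .$$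
By (6) and Lemma 4 both are symmetric wheel polynomials in $2k+1$ variables, of degree at most $k$ in each.

**Step 1: $P_3$ at $x_{2k+1}=0$.** Use (8) with $c=0$. All letters of $C_k$ are positive and vanish at $0$, so only the first letter $[0]$ contributes, with value $1$. Every other letter is multiplied by $\omega(0,x)=\frac1x$, so it drops by $1$. Thus $P_3(x_1,\dots,x_{2k},0)=[k-1,k-1,\dots,0,0]=\tau^{-1}C_k$.

**Step 2: $P_1$ at $x_{2k+1}=0$; proof of (13).** We need $[k,k,\dots,0,0](x_1,\dots,x_{2k},1,0)$. First set the last variable to $0$. Only the two letters $0$ at the end contribute. Letters to the left of the contributing one are multiplied by $\frac{x-1}x$, letters to the right by $\frac1x$. With $\varphi_m=x^{m-1}(x-1)$ the result is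
$$\varphi_k*\varphi_k*\cdots*\varphi_1*\varphi_1*x^{-1}\;+\;\varphi_k*\varphi_k*\cdots*\varphi_1*\varphi_1*\varphi_0 .$$
Now set another variable to $1$, by (8) with $c=1$; all functions here are regular at $1$. Since $\varphi_m(1)=0$ for every $m$, the second summand gives $0$, and in the first only the last function $x^{-1}$ contributes, with value $1$. The others are multiplied by $\frac1{1-x}$ and become $-x^{m-1}$. There are $2k$ of them, so the signs cancel and the result is $[k-1,k-1,\dots,0,0]=\tau^{-1}C_k$. This is (13). By symmetry it is also $P_1(x_1,\dots,x_{2k},0)$.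

**Step 3: the first equality.** By Steps 1 and 2, $P_1-P_3$ vanishes at $x_{2k+1}=0$. By symmetry $P_1-P_3=\prod_jx_j\cdot P'$ with $P'$ symmetric, wheel by Lemma 4(iii), and of degree at most $k-1$ in each variable. If $k=0$, then $P'=0$ because $P_1-P_3$ has degree at most $0$. If $k\ge1$, Lemma 5 with $d=k-1$ and $N=2k+1=2d+3$ gives $P'=0$. So $P_1=P_3$.

**Step 4: the second equality, by reflection.** By (7), $C_{k+1}(1/x)=[-1,-1,\dots,-(k+1),-(k+1)]=\tau^{-(k+2)}C_{k+1}(x)$. Setting the last variable to $1$, which inversion fixes, gives $(\delta C_{k+1})(1/x)=\tau^{-(k+2)}\delta C_{k+1}(x)$. Again by (7), the reflection of $[1]*\tau C_k=[1,k+1,k+1,\dots,2,2]$ is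
$$[-2,-2,\dots,-(k+1),-(k+1),-1]=\tau^{-(k+2)}[k,k,\dots,1,1,k+1]=\tau^{-(k+2)}\big(C_k*[k+1]\big).$$
So reflecting the first equality and applying $\tau^{k+2}$ gives $\delta C_{k+1}=C_k*[k+1]$. $\square$

For $0\le k\le n$ and $1\le i\le n-k+1$ put
$$F_{n,k,i}=[1]*\cdots*[i-1]*\tau^{i-1}C_k*[i+k]*\cdots*[n].$$
This is the word in $n+k$ variables of the sequence in Theorem 1, and $F_{n,0,i}=[1,2,\dots,n]$.

**Lemma 7.** $F_{n,k,i}=F_{n,k,i+1}$ for $1\le i\le n-k$.

*Proof.* Apply $\tau^{i-1}$ to the second equality in (12): $\tau^{i-1}C_k*[i+k]=[i]*\tau^iC_k$. Multiply by $[1]*\cdots*[i-1]$ on the left and by $[i+k+1]*\cdots*[n]$ on the right. $\square$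

So the position of the block does not matter, and we may push it to the far left.

## Shortening the block one step at a time, and the proof of Theorem 1

**Lemma 8.** For $1\le k\le n$, $\ \delta F_{n,k,1}=F_{n,k-1,1}$.

For $n=k$ this is Lemma 6. To append further letters we use (9), but (9) produces the unpleasant term $W\prod_j\frac1{1-x_j}$. That term does not depend on the letter that is appended. So if appending $m$ gives $0$, we can compare with appending $m+1$, and the term cancels. This is why the induction carries the vanishing statement $W_m*[m]=0$ along.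

*Proof.* Fix $k$. For $m\ge k$ let
$$W_m=C_k*[k+1]*\cdots*[m],\qquad V_m=C_{k-1}*[k]*[k+1]*\cdots*[m].$$
We show by induction on $m\ge k$ that
$$W_m*[m]=0\qquad\text{and}\qquad\delta W_m=V_m .$$

**Step 1: $m=k$.** Here $W_k=C_k$. The word $C_k*[k]$ has length $2k+1$ and letters in $[1,k]$. So $\tau^{-1}(C_k*[k])$ is a wheel symmetric polynomial of degree at most $k-1$ in each of $2k+1=2(k-1)+3$ variables, and it is $0$ by Lemma 5. By (12) with $k-1$ in place of $k$, $\delta C_k=C_{k-1}*[k]=V_k$.

**Step 2: from $m$ to $m+1$, the vanishing.** By (4), $[m+1,m+1]=[m,m+1]-[m,m]$. Hence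
$$W_{m+1}*[m+1]=W_m*[m+1,m+1]=(W_m*[m])*[m+1]-(W_m*[m])*[m]=0 .$$

**Step 3: from $m$ to $m+1$, the specialization.** Apply (9) to $W_m*[m]=0$, with $\delta W_m=V_m$:
$$0=V_m*g_m+W_m\prod_j\frac1{1-x_j}.$$
Apply (9) to $W_{m+1}=W_m*[m+1]$ and subtract:
$$\delta W_{m+1}=V_m*g_{m+1}+W_m\prod_j\frac1{1-x_j}=V_m*(g_{m+1}-g_m).$$
Now $g_{m+1}-g_m=\frac{x^{m+2}-x^{m+1}}{x-1}=x^{m+1}$, so $\delta W_{m+1}=V_m*[m+1]=V_{m+1}$.

For $m=n$ we have $W_n=F_{n,k,1}$ and $V_n=F_{n,k-1,1}$. $\square$

*Proof of Theorem 1.* Write $1^N$ for $N$ ones. By Proposition 3, Lemma 7, and $k$ applications of Lemma 8,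
$$\alpha(n+k;1,\dots,i-1,B_{i,k},i+k,\dots,n)=F_{n,k,i}(1^{n+k})=F_{n,k,1}(1^{n+k})=(\delta^kF_{n,k,1})(1^n)=[1,\dots,n](1^n)=A_n.\quad\blacksquare$$

## Multivariate, refined and sliding forms, and arbitrary words in a window

The proof gives more than the numbers. In the next statement a dot in $\alpha(\,\cdot\,;\dots)$ stands for the length of the sequence that follows, $i$ in (c) and (d) is any integer, and $a^0=1$ throughout.

**Theorem 2.**

**(a) Multivariate form.** For $0\le k\le n$ and $1\le i\le n-k+1$: $F_{n,k,i}(x_1,\dots,x_{n+k})=C_n(x_1,\dots,x_{n+k},\underbrace{1,\dots,1}_{n-k})$.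

**(b) Refined form.** For each $m\ge0$ let $\alpha^{(m)}(N;k_1,\dots,k_N)$ be the unique polynomial in $k$ that equals $\sum a_{1,1}^m$, summed over Monotone Triangles with bottom row $k$, for strictly increasing $k$; it exists. Then, for $n,k,i$ as in Theorem 1, $\alpha^{(m)}(n+k;1,\dots,i-1,B_{i,k},i+k,\dots,n)=\sum_rr^mA_{n,r}$, where $A_{n,r}$ is the number of Monotone Triangles with bottom row $(1,\dots,n)$ and top entry $r$. (Theorem 1 is the case $m=0$.)

**(c) Sliding.** For arbitrary integer sequences $u,v$: $\alpha(\,\cdot\,;u,B_{i,k},i+k,v)=\alpha(\,\cdot\,;u,i,B_{i+1,k},v)$.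

**(d) Arbitrary windows.** Let $k\ge1$, let $I=\{i,\dots,i+k-1\}$ and let $u,v$ be arbitrary integer sequences. If $w\in I^{2k+1}$, then $\alpha(\,\cdot\,;u,w,v)=0$. If $w\in I^{2k}$, then $\lambda(w):=\alpha(2k;w)/A_k$ is an integer and $\alpha(\,\cdot\,;u,w,v)=\lambda(w)\,\alpha(\,\cdot\,;u,B_{i,k},v)$. In particular, for $1\le i\le n-k+1$,
$$\alpha(n+k;1,\dots,i-1,w,i+k,\dots,n)=A_n\cdot\frac{\alpha(2k;w)}{A_k}.$$

**(e) Classification and sharpness.** The space of wheel symmetric polynomials over $\mathbb Q$ in $2d+2$ variables, of degree at most $d$ in each, is one-dimensional, spanned by $\tau^{-1}C_{d+1}$. Hence the bound $N\ge2d+3$ in Lemma 5 is sharp.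

**Proof of (a).** Since $F_{n,n,1}=C_n$, applying Lemma 8 $n-k$ times gives $F_{n,k,1}=\delta^{n-k}C_n$. By Lemma 7, $F_{n,k,i}=F_{n,k,1}$.

**Proof of (b).** The aim is to keep one variable free, so that the top entry stays visible. For strictly increasing $k$, applying (10) $N-1$ times gives
$$[k](x,1^{N-1})=\sum x^{a_{1,1}}$$
over all Monotone Triangles with bottom row $k$. Applying $\big(x\frac d{dx}\big)^m$ and setting $x=1$ gives $\sum a_{1,1}^m$. So we must show that $\big(x\frac d{dx}\big)^m[k](x,1^{N-1})\big|_{x=1}$ is a polynomial in $k$. It is a fixed linear combination of Taylor coefficients of $[k]$ at $(1,\dots,1)$, so it is enough that these are polynomials in $k$.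

Let $D=\prod_{p<q}(u_q-u_p)$ and let $H_r$ be the homogeneous part of degree $r$ of $[k]$ in the variables $u_j=x_j-1$. Then $D\,H_r$ is the homogeneous part of $\mathcal N_k$ of degree $r+\binom N2$, whose coefficients are polynomials in $k$. Multiplication by $D$ is an injective linear map from homogeneous polynomials of degree $r$ to those of degree $r+\binom N2$. These are finite-dimensional spaces and the map does not depend on $k$, so it has a left inverse that does not depend on $k$. Therefore the coefficients of $H_r$ are fixed linear combinations of those of $\mathcal N_k$, hence polynomials in $k$. So $\alpha^{(m)}$ exists, it is unique because strictly increasing sequences determine a polynomial, and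
$$\alpha^{(m)}(N;k)=\Big(x\frac d{dx}\Big)^m[k](x,1^{N-1})\Big|_{x=1}\qquad\text{for all }k\in\mathbb Z^N .$$
Finally, Lemmas 7 and 8 give $F_{n,k,i}(x,1^{n+k-1})=(\delta^kF_{n,k,1})(x,1^{n-1})=[1,\dots,n](x,1^{n-1})=\sum_rA_{n,r}x^r$. Apply $\big(x\frac d{dx}\big)^m$ and set $x=1$.

**Proof of (c).** Multiply $\tau^{i-1}C_k*[i+k]=[i]*\tau^iC_k$, which is (12) shifted, by $[u]$ on the left and $[v]$ on the right, and evaluate at $(1,\dots,1)$ using Proposition 3.

**Proof of (e), Step 1: the space is not zero.** By (6) and Lemma 4, $\tau^{-1}C_{d+1}=[d,d,\dots,0,0]$ lies in the space. Iterating (13) gives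
$$(\tau^{-1}C_{d+1})(1,0,1,0,\dots,1,0)=1,\tag{14}$$
so it is not $0$. It remains to show, by induction on $d$, that the dimension is at most $1$. For $d=0$ the space consists of constants.

**Proof of (e), Step 2: setting two variables to $1$ and $0$ lowers the degree.** Let $d\ge1$ and let $P$ be in the space. Write $P=\sum_{m\le d}p_m(x_1,x_2,x_4,\dots)\,x_3^m$. Put $(x_1,x_2,x_3)=(y,Ty,\frac1{1-y})$ and multiply the wheel condition by $(1-y)^d$:
$$\sum_{m\le d}p_m(y,Ty,x_4,\dots)(1-y)^{d-m}=0 .$$
Since $Ty=1-\frac1y$ is regular at $y=1$ with value $0$, setting $y=1$ gives $p_d(1,0,x_4,\dots)=0$. So $P(1,0,x_3,\dots)$ has degree at most $d-1$ in $x_3$, and by symmetry in every remaining variable. Hence $P(x_1,\dots,x_{2d},1,0)$ is a symmetric polynomial in $2d=2(d-1)+2$ variables, wheel by Lemma 4(ii), of degree at most $d-1$ in each. By induction it equals $c\,\tau^{-1}C_d$ for some $c\in\mathbb Q$.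

**Proof of (e), Step 3: the difference vanishes.** Let $P^\circ=P-c\,\tau^{-1}C_{d+1}$. By (13), $P^\circ(x_1,\dots,x_{2d},1,0)=0$. So the symmetric wheel polynomial $P^\circ(x_1,\dots,x_{2d+1},0)$ vanishes at $x_{2d+1}=1$, and by symmetry it equals $\prod_j(x_j-1)\cdot R$ with $R$ symmetric, wheel by Lemma 4(iii), and of degree at most $d-1$ in each of $2d+1=2(d-1)+3$ variables. By Lemma 5, $R=0$. Hence $P^\circ$ vanishes when a variable is $0$, so $P^\circ=\prod_jx_j\cdot P'$ with $P'$ symmetric, wheel, of degree at most $d-1$ in each of $2d+2$ variables. By Lemma 5 again, $P'=0$. So $P=c\,\tau^{-1}C_{d+1}$. In particular Lemma 5 fails for $N=2d+2$, so its bound is sharp.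

**Proof of (d).** If $w\in I^{2k+1}$, then $\tau^{-i}[w]$ is a word with letters in $[0,k-1]$, hence a wheel symmetric polynomial of degree at most $k-1$ in each of $2k+1=2(k-1)+3$ variables. By Lemma 5, $[w]=0$, so $[u]*[w]*[v]=0$, and we evaluate at $(1,\dots,1)$.

If $w\in I^{2k}$, then $\tau^{-i}[w]$ is a wheel symmetric polynomial of degree at most $k-1$ in each of $2(k-1)+2$ variables. By (e) with $d=k-1$, $\tau^{-i}[w]=\lambda\,\tau^{-1}C_k$ for some $\lambda\in\mathbb Q$. Evaluating at $(1,0,\dots,1,0)$ and using (14) gives $\lambda=(\tau^{-i}[w])(1,0,\dots,1,0)$. This is an integer, since $\tau^{-i}[w]$ has integer coefficients by (6). Evaluating at $(1,\dots,1)$, with $C_k(1^{2k})=A_k$ by Theorem 1 for $n=k$, gives $\alpha(2k;w)=\lambda A_k$; as $A_k\ne0$, $\lambda=\lambda(w)$. Now multiply $[w]=\lambda\,\tau^{i-1}C_k$ by $[u]$ on the left and $[v]$ on the right and evaluate at $(1,\dots,1)$. The last formula follows from Theorem 1. $\blacksquare$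

**Example for (e), $d=1$.** In four variables, consider $E=2-e_1+e_2-e_3+2e_4$. Let $s_1,s_2$ be the first two elementary symmetric polynomials of $(y,Ty,T^2y)$; the third is $-1$. Here $s_1=y+1-\frac1y+\frac1{1-y}$ and $s_2=(y-1)+\frac y{1-y}-\frac1y=y-2-\frac1y+\frac1{1-y}$, so $s_1-s_2=3$. At $(y,Ty,T^2y,x)$ the polynomial $E$ becomes
$$2-(s_1+x)+(s_2+x s_1)-(-1+x s_2)-2x=\big(3-(s_1-s_2)\big)+x\,(s_1-s_2-3)=0 .$$
So $E$ is wheel. At $(1,0,1,0)$ it is $2-2+1=1$, so by (e) and (14) $E=\tau^{-1}C_2=[1,1,0,0]$. At $(1,1,1,1)$ it is $2-4+6-4+2=2$, the value $\alpha(4;2,2,1,1)=A_2$ found at the start. With $x_4=1$ it becomes $1+x_1x_2x_3=[0,0,1]$, in agreement with (12).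

**Example for (d), $k=2$.** The stray terms of the failed induction now have an explanation. For instance $\alpha(4;2,1,1,2)=-2$ means $\lambda(2,1,1,2)=-1$, so (d) predicts $\alpha(5;2,1,1,2,3)=-A_3=-7$. The recursion (2) confirms this. The first slot is empty, so only $M=\{2\}$ and $M=\{2,4\}$ contribute:
$$-\big(\alpha(4;1,1,1,2)+\alpha(4;1,1,1,3)+\alpha(4;1,1,2,2)+\alpha(4;1,1,2,3)\big)+\alpha(4;1,1,2,2).$$
The first two values are $0$ by (d) with the window $I=\{1\}$. By (2), $\alpha(4;1,1,2,2)=\alpha(3;1,1,2)+\alpha(3;1,2,2)-\alpha(3;1,1,2)-\alpha(3;1,2,2)=0$. And $\alpha(4;1,1,2,3)=7$ was computed in the first section. The total is $-7$.
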